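# Five edge-cards determine a connected regular graph

**Theorem 1.** Let $G$ be a finite, simple, connected, $r$-regular graph with $r\ge 3$. Then $G$ has a set of at most $5$ edges whose edge-cards have no blocker. Hence $ern(G)$ is defined and $ern(G)\le 5$.

**Theorem 2.** Let $G$ be as in Theorem 1 and let $G$ be *walk-regular*: for each $k$, the number of closed walks of length $k$ at a vertex does not depend on the vertex (for example, $G$ vertex-transitive). Then any three edge-cards of $G$ have no blocker, so $ern(G)\le 3$. This is sharp: $ern(K_{2,2,\dots,2})=3$ with $m\ge 3$ parts.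

## Edge-cards, blockers, and the quantifiers in the two theorems

All graphs are finite and simple.

**Definition (cards and blockers).** For an edge $e$ of $G$, the unlabeled graph $G-e$ is an *edge-card* of $G$, and the multiset of all edge-cards is the *edge-deck* $\mathcal{ED}(G)$. For a sub-multiset $S\subseteq\mathcal{ED}(G)$, a *blocker* of $S$ is a finite simple graph $H$, connected or not, with $H\not\cong G$ and $S\subseteq\mathcal{ED}(H)$. If $S$ has no blocker, $G$ is *reconstructable from $S$*. If $G$ is reconstructable from $\mathcal{ED}(G)$, then $ern(G)$, the *edge reconstruction number*, is the size of the smallest $S\subseteq\mathcal{ED}(G)$ from which $G$ is reconstructable.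

A blocker is thus an alibi: a different graph that could have produced the same cards. Let $R$ be the class of connected $r$-regular graphs with $r\ge3$ arbitrary. The question, whose source is Michael S. Ross, "2-Swappability and the Edge-Reconstruction Number of Regular Graphs", arXiv:1503.01048 (2015), asks whether there is one number $k$ with $ern(G)\le k$ for all $G\in R$ for which $ern(G)$ is defined. Theorem 1 answers yes with $k=5$. Together the theorems give $3\le\max_{G\in R}ern(G)\le5$; I do not claim that $5$ is best possible.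

Note the quantifiers. Theorem 1 says that *some* set of at most five edges works. Theorem 2 says that *every* set of three edges works.

Two conventions. First, we describe a sub-multiset of $\mathcal{ED}(G)$ by a set $S$ of edges of $G$; different edges may give isomorphic cards. That $H$ is a blocker of $S$ then means that $H\not\cong G$ and there are *distinct* edges $f_e$ of $H$ $(e\in S)$ with $H-f_e\cong G-e$. Second, a blocker of the whole deck is a blocker of every $S$. So one set $S$ without a blocker shows that $ern(G)$ is defined and $ern(G)\le|S|$.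

As for walk-regularity, a graph that fails it is $W=3K_1\vee 2K_2$: three independent vertices $x$, two disjoint edges on four vertices $y$, and all edges between the two groups. It is $4$-regular on $7$ vertices. A vertex $x$ lies on $2$ triangles (one per matching edge), a vertex $y$ on $3$ (its matching edge with each $x$). So the numbers of closed walks of length $3$ are $4$ and $6$. We shall meet $W$ again.

## Complete graphs, $K_{3,3}$ and the octahedron by hand

**Complete graphs.** If deleting an edge of $H$ gives $K_{r+1}-e$, then $H$ has $r+1$ vertices and $\binom{r+1}2$ edges, so $H=K_{r+1}$. One card suffices; the empty set does not, as any other graph blocks it. So $ern(K_{r+1})=1$.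

**The graph $K_{3,3}$.** Let the parts be $\{p_1,p_2,p_3\}$ and $\{q_1,q_2,q_3\}$, and take the card $D=K_{3,3}-p_1q_1$. A graph $H$ with this card is $D$ plus an edge $f$. If $f=p_1q_1$ we get $K_{3,3}$. If $f$ misses both $p_1,q_1$, then $H$ has two vertices of degree $4$, joined by $f$. Any other edge whose deletion gives a copy of $D$ would have to contain both, so there is none, and $H$ owns the card $D$ once only. Otherwise $f$ has one end in $\{p_1,q_1\}$, and by symmetry $f=p_1p_2$. Now $p_2$ has degree $4$ and $q_1$ degree $2$. A second edge giving $D$ must contain $p_2$ and may not contain $q_1$ (its degree would drop to $1$), so it is $p_2q_2$ or $p_2q_3$. Deleting $p_2q_2$ leaves the triangle $p_1p_2q_3$, deleting $p_2q_3$ leaves $p_1p_2q_2$, and $D$ is bipartite. So no blocker has two copies of $D$, while $K_{3,3}-p_1q_1+p_1p_2$ blocks one. Hence $ern(K_{3,3})=2$.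

**The octahedron and the lower bound of Theorem 2.** Let $G=K_{2,\dots,2}$ with $m\ge3$ parts; it is $(2m-2)$-regular, and its complement is $\overline G=mK_2$. Deleting an edge of $G$ adds an edge to $mK_2$, so all cards are isomorphic to the graph $D$ with $\overline D=P_4\cup(m-2)K_2$. Let $H$ be the graph on $2m$ vertices with
$$\overline H=P_3\cup K_1\cup(m-2)K_2 .$$
Joining the $K_1$ to either end of the $P_3$ gives $P_4\cup(m-2)K_2$. So $H$ has two edges whose deletion gives $D$, and $H\not\cong G$. At most two cards of $G$ therefore always have the blocker $H$, and $ern(G)\ge3$. The bound $ern(G)\le3$ will follow from the first part of Theorem 2, since $G$ is vertex-transitive.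

Look at this $H$ for $m=3$. Call the $K_1$ vertex $a$, the path $w_1vw_2$ and the last edge $yy'$ (all in $\overline H$). In $H$ the vertex $a$ has degree $5$, $v$ has degree $3$, and all others have degree $4$. Moving the edge $aw_1$ of $H$ to $vw_1$ gives an octahedron with antipodal pairs $\{a,w_1\},\{v,w_2\},\{y,y'\}$; moving $aw_2$ to $vw_2$ gives another one. This is the general picture.

## A blocker is one graph with many switchings to $G$

From now on $G$ is connected, $r$-regular with $r\ge3$, on $n$ vertices.

**Lemma 3.** Let $S\subseteq E(G)$ with $|S|\ge2$ and let $H$ be a blocker of $S$. Then $H$ has exactly one vertex $a$ of degree $r+1$, exactly one vertex $v$ of degree $r-1$, and all other degrees are $r$. There are distinct vertices $w_e$ $(e\in S)$, different from $a,v$, adjacent to $a$ and not to $v$ in $H$, and isomorphisms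
$$\varphi_e:\ G_e:=H-aw_e+vw_e\ \longrightarrow\ G,\qquad \varphi_e(vw_e)=e. \tag{1}$$

*Proof.* Take $f_e$ with $H-f_e\cong G-e$. In $G-e$ the two ends of $e$ have degree $r-1$; call such vertices deficient. All other vertices have degree $r$. Look at the two ends of $f_e$ in the card $H-f_e$.

If both ends are deficient, then $H$ is the card with its two deficient vertices joined, so $H\cong G$, which is excluded. If neither is deficient, then $H$ has exactly two vertices of degree $r+1$, joined by $f_e$. Deleting an edge of $H$ leaves maximum degree at most $r$ only if that edge contains both of them. So $f_e$ is the only possible $f_{e'}$, contradicting $|S|\ge2$.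

So exactly one end of $f_e$ is deficient. The other end has degree $r+1$ in $H$, and the deficient end $w_e$ has degree $r$ in $H$. The second deficient vertex of the card keeps degree $r-1$ in $H$, and all remaining degrees are $r$. This gives $a$ and $v$, which are determined by the degrees of $H$ and so are the same for all $e\in S$. Thus $f_e=aw_e$ with $w_e\ne v$. The $w_e$ are distinct because the $f_e$ are.

The deficient vertices of $H-aw_e$ are $v$ and $w_e$. They correspond to the ends of $e$ in $G-e$, so they are not adjacent. Adding $vw_e$ to $H-aw_e$ corresponds to adding $e$ to $G-e$, which is (1). $\square$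

**The case $r=3$, and how far degrees go.** The $w_e$ are distinct neighbors of $a$, so $|S|\le r+1$. Hence any $r+2$ edges of $G$ have no blocker. For $r=3$ this says any five edges; since $n\ge4$, there are at least six edges. *So Theorem 1 holds for $r=3$.*

For larger $r$ the bound $r+2$ grows, and degrees alone cannot do better. Take any connected $r$-regular graph $G'$ with vertices $a,v$ at distance at least $3$, let $w$ be a neighbor of $v$, and put $H=G'-vw+aw$. Then $a$ has $r+1$ neighbors in $H$, all of degree $r$ and none adjacent to $v$: the neighbors of $a$ in $G'$ are not adjacent to $v$ there, and $vw$ was removed. So all $r+1$ switchings $H-aw'+vw'$ are $r$-regular. What we have not used is that all the switched graphs are isomorphic *to one another*. To use it, we need a way to compare all the graphs $G_e$ at once, including what each of them looks like around particular vertices.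

## Six identities from one common resolvent

Let $K=\mathbb R((z))$, the field of formal Laurent series; $O(z^k)$ means a series with no terms below $z^k$. In a field, $u^2=u'^2$ forces $u=\pm u'$. So if in addition $u,u'$ have the same nonzero leading term, then $u=u'$. We use this repeatedly.

For a graph with adjacency matrix $A$ put $M=(I-zA)^{-1}=\sum_k z^kA^k$. The coefficient $[z^k]M(p,q)$ is the number of walks of length $k$ from $p$ to $q$. Let $\mathbf 1_p$ be the unit vector of the vertex $p$. For vectors put $M(b,b')=b^\top Mb'$, and in such expressions a vertex stands for its unit vector. For $G$ itself write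
$$\rho_p=M(p,p),\qquad \mu_e=M(p,q)\ \text{ for } e=pq\in E(G).$$
So $G$ is walk-regular exactly when all $\rho_p$ are equal.

Fix a blocker $H$ of $S$, $|S|\ge2$. Indices $i,j$ stand for elements $e_i,e_j$ of $S$; write $w_i,G_i,\varphi_i$, $A_i=A(G_i)$, $M_i=(I-zA_i)^{-1}$, and $\rho_i(y)=M_i(y,y)=\rho_{\varphi_i(y)}$. Put $x=\mathbf 1_v-\mathbf 1_a$, so $x^\top x=2$ and $x^\top\mathbf 1_{w_i}=0$. The switching (1) reads
$$A_i=A_H+x\,\mathbf 1_{w_i}^\top+\mathbf 1_{w_i}x^\top. \tag{2}$$
The perturbation depends on $i$, but one of its two directions, $x$, is always the same. After projecting $x$ away, the matrices $A_i$ become equal. This is what makes them comparable. Let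
$$\delta_i(b)=x^\top M_ib=M_i(v,b)-M_i(a,b),\qquad X=\delta_i(x)=x^\top M_ix .$$

**Lemma 4.** $X$ does not depend on $i$. There are a symmetric bilinear form $N$ with $N(x,\cdot)=0$, a linear form $\lambda$ and $c_1\in K$, none of them depending on $i$, such that with $\kappa_i=\delta_i/X$
$$M_i(b,b')=N(b,b')+X\kappa_i(b)\kappa_i(b'),\qquad \kappa_i(b)=\lambda(b)+zN(w_i,b), \tag{3}$$
$$2z\lambda(w_i)+z^2N(w_i,w_i)=c_1 . \tag{4}$$

*Proof.* Let $P$ be the orthogonal projection onto $x^\perp$ and $\hat x=x/\sqrt2$. Relative to $\langle\hat x\rangle\oplus x^\perp$ write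
$$I-zA_i=\begin{pmatrix}\alpha&\beta_i^\top\\ \beta_i&Q\end{pmatrix}.$$
Which blocks depend on $i$? Since $Px=0$, (2) gives $PA_iP=PA_HP$, so $Q$ does not; and $Q=I+O(z)$ is invertible. Since $x^\top\mathbf 1_{w_i}=0$, we get $x^\top A_ix=x^\top A_Hx$, so $\alpha$ does not. Finally $A_ix=A_Hx+2\cdot\mathbf 1_{w_i}$ and $P\mathbf 1_{w_i}=\mathbf 1_{w_i}$, so
$$\beta_i=-zPA_i\hat x=\beta_0-\sqrt2\,z\,\mathbf 1_{w_i},\qquad \beta_0=-zPA_H\hat x .$$

Let $N$ be $Q^{-1}$ extended by $0$ on $x$; it is symmetric with $Nx=0$. Recall the block formulas: with $s=\alpha-\beta_i^\top N\beta_i$ one has $\det(I-zA_i)=s\det Q$, and the inverse has corner entry $1/s$, off-diagonal block $-\tfrac1sQ^{-1}\beta_i$ and lower block $Q^{-1}+\tfrac1sQ^{-1}\beta_i\beta_i^\top Q^{-1}$. Written as a bilinear form,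
$$M_i(b,b')=N(b,b')+\tfrac1s\bigl(\hat x^\top b-\beta_i^\top Nb\bigr)\bigl(\hat x^\top b'-\beta_i^\top Nb'\bigr).$$
Here the isomorphism $G_i\cong G$ enters: $s=\det(I-zA(G))/\det Q$ does not depend on $i$. Taking $b=b'=\hat x$ gives $X/2=1/s$, so $X$ does not depend on $i$. Taking $b=x$ gives $\delta_i(b')=\frac{X}{\sqrt2}(\hat x^\top b'-\beta_i^\top Nb')$. Put $\lambda(b)=\frac1{\sqrt2}(\hat x^\top b-\beta_0^\top Nb)$. Inserting $\beta_i=\beta_0-\sqrt2z\mathbf 1_{w_i}$ gives $\kappa_i(b)=\lambda(b)+zN(w_i,b)$, and the formula for $M_i$ becomes $N+\frac X2\cdot(\sqrt2\kappa_i)(\sqrt2\kappa_i)$, which is (3).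

For (4), note $\lambda(w_i)=-\frac1{\sqrt2}\beta_0^\top N\mathbf 1_{w_i}$ and expand:
$$s=\alpha-\beta_0^\top N\beta_0+2\sqrt2\,z\,\beta_0^\top N\mathbf 1_{w_i}-2z^2N(w_i,w_i)=\alpha-\beta_0^\top N\beta_0-2\bigl(2z\lambda(w_i)+z^2N(w_i,w_i)\bigr).$$
As $s$, $\alpha$, $\beta_0$, $N$ do not depend on $i$, neither does the last bracket. $\square$

So each $M_i$ is a common form $N$ plus a form of rank one. We now name the values of $z\delta_i$ at the special vertices, with signs chosen so that the leading coefficients are positive: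
$$\theta_i=z\delta_i(w_i),\quad \theta_{ij}=-z\delta_i(w_j)\ (i\ne j),\quad g_i=z\delta_i(v),\quad \hat g_i=-z\delta_i(a).$$
Since $\delta_i(v)-\delta_i(a)=X$, we have $g_i+\hat g_i=zX$, independent of $i$.

Write $N_{ij}=N(w_i,w_j)$. By (3), $\theta_i/X=z\kappa_i(w_i)=z\lambda(w_i)+z^2N_{ii}$, which is $c_1-z\lambda(w_i)$ by (4). Hence
$$z\lambda(w_i)=c_1-\frac{\theta_i}X,\qquad z^2N_{ii}=\frac{2\theta_i}X-c_1. \tag{5}$$
Likewise $-\theta_{ij}/X=z\kappa_i(w_j)=z\lambda(w_j)+z^2N_{ij}$, so
$$z^2N_{ij}=\frac{\theta_j-\theta_{ij}}X-c_1\qquad(i\ne j). \tag{6}$$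
Put $Z=z^2X$, $\omega=1+c_1X$, $\nu=ZN(v,v)$, $\xi=zX\lambda(v)$. These depend only on $H$, not on $i$.

**Lemma 5.** For $i,j\in S$:
$$Z\rho_i(w_i)+\omega=(1+\theta_i)^2, \tag{7}$$
$$Z\rho_i(v)-\nu=g_i^2,\qquad Z\rho_i(a)-\nu=\hat g_i^2, \tag{8}$$
$$ZM_i(v,w_i)+\xi=g_i(1+\theta_i), \tag{9}$$
and for $i\ne j$
$$ZM_i(a,w_j)+\xi=g_j+\hat g_i\theta_{ij}, \tag{10}$$
$$Z\rho_i(w_j)+\omega=1+2\theta_j+\theta_{ij}^2, \tag{11}$$
$$\theta_{ij}-\theta_j=\theta_{ji}-\theta_i. \tag{12}$$
Moreover $M_i(v,w_i)=\mu_{e_i}$, and for $i\ne j$, $M_i(a,w_j)=\mu_f$ with $f=\varphi_i(aw_j)\in E(G)$. The leading terms are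
$$X=2+O(z),\quad Z=2z^2+O(z^3),\quad g_i,\hat g_i=z+O(z^2),\quad \theta_i,\theta_{ij}=z^2+O(z^3). \tag{13}$$

*Proof.* Multiply (3) by $Z=z^2X$: since $Z X\kappa_i(b)\kappa_i(b')=(z\delta_i(b))(z\delta_i(b'))$,
$$ZM_i(b,b')=ZN(b,b')+\bigl(z\delta_i(b)\bigr)\bigl(z\delta_i(b')\bigr).$$
By (5), $ZN_{ii}=2\theta_i-c_1X$. So $ZM_i(w_i,w_i)=2\theta_i-c_1X+\theta_i^2$, which is (7), and $ZM_i(w_j,w_j)=2\theta_j-c_1X+\theta_{ij}^2$, which is (11). As $N(x,\cdot)=0$, we have $N(a,\cdot)=N(v,\cdot)$ and $N(a,a)=N(v,v)$; this gives (8). By (3), $zN(v,w_j)=\kappa_j(v)-\lambda(v)$, so $ZN(v,w_j)=zX(\kappa_j(v)-\lambda(v))=g_j-\xi$. Hence $ZM_i(v,w_i)=g_i-\xi+g_i\theta_i$, which is (9), and $ZM_i(a,w_j)=g_j-\xi+(-\hat g_i)(-\theta_{ij})$, which is (10). Finally (12) is $N_{ij}=N_{ji}$ in the form (6).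

The statement on $\mu$ holds because $\varphi_i$ is an isomorphism with $\varphi_i(vw_i)=e_i$, and $aw_j$ is an edge of $G_i$ for $j\ne i$. For (13), read off the first coefficients: $M_i(p,p)=1+O(z)$ and $M_i(p,q)=O(z)$ for $p\ne q$ give the first three claims. In $G_i$ we have $v\sim w_i$, $a\not\sim w_i$, and for $j\ne i$, $a\sim w_j$, $v\not\sim w_j$; this gives the last. $\square$

**The octahedron as a check.** For the blocker $H$ above with $m=3$, let $\rho,\mu,\mu'$ be the entries of $M$ at equal, adjacent, antipodal vertices. In $G_1$ the pairs $\{a,w_1\}$ and $\{v,w_2\}$ are antipodal and $a\sim v$. So $\delta_1(v)=\rho-\mu=-\delta_1(a)$, $\delta_1(w_1)=\mu-\mu'=-\delta_1(w_2)$. Hence $X=2(\rho-\mu)$, $g_1=\hat g_1=z(\rho-\mu)$, $\theta_1=\theta_{12}=z(\mu-\mu')$, and the same for $i=2$ by symmetry. From (3), $N(v,v)=\rho-\frac{(\rho-\mu)^2}{X}=\frac{\rho+\mu}2$ and $N(v,a)=\mu+\frac{(\rho-\mu)^2}{X}=\frac{\rho+\mu}2$, in agreement with $N(x,v)=0$.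

## Walk-regular graphs: no blocker has three cards

**Proof of Theorem 2.** Let all $\rho_p$ be equal, and suppose that $H$ is a blocker of three distinct edges $e_1,e_2,e_3$.

**Step 1: all the $\theta$'s coincide.** The purpose is to turn the identities into a relation inside the single graph $G_1$. By (7), the squares $(1+\theta_i)^2$ are equal, and each $1+\theta_i$ has constant term $1$. So $\theta_1=\theta_2=\theta_3=:\theta$. Comparing (7) and (11) gives $\theta_{ij}^2=\theta^2$, and leading terms give $\theta_{ij}=\theta$.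

Let $d=\mathbf 1_{w_2}-\mathbf 1_{w_3}$. Then $z\delta_1(d)=-\theta_{12}+\theta_{13}=0$, so (3) gives $M_1(d,d)=N(d,d)$. By (5) and (6),
$$z^2N(d,d)=z^2(N_{22}+N_{33}-2N_{23})=2\Bigl(\frac{2\theta}X-c_1\Bigr)+2c_1=\frac{4\theta}X .$$
With $\theta=z\delta_1(w_1)$ this becomes
$$M_1(x,x)\,M_1(d,d)=\frac4z\,M_1(x,w_1). \tag{14}$$

**Step 2: $x$ and $d$ share no eigenvalue.** The entries of $M_1$ are rational functions of $z$, so (14) is an identity of rational functions, and we may compare poles. Let $\Pi_\tau$ be the orthogonal projection onto the eigenspace of $A_1$ for the eigenvalue $\tau$, so $M_1(b,b')=\sum_\tau b^\top\Pi_\tau b'/(1-\tau z)$. For $\tau\ne0$ the left side of (14) has at $z=1/\tau$ the coefficient $\|\Pi_\tau x\|^2\|\Pi_\tau d\|^2$ of $(1-\tau z)^{-2}$, while the right side has at most a simple pole there. So this product is $0$. If $0$ is an eigenvalue, let $z\to\infty$: the left side tends to $\|\Pi_0x\|^2\|\Pi_0d\|^2$ and the right side to $0$. So for every eigenvalue $\tau$, $\Pi_\tau x=0$ or $\Pi_\tau d=0$.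

**Step 3: a projection with constant diagonal gives the contradiction.** Let $\Pi$ be the sum of those $\Pi_\tau$ with $\Pi_\tau x\ne0$. Then $\Pi x=x$, and $\Pi d=0$ by Step 2. The projection $\Pi$ is a polynomial in $A_1$, and $G_1\cong G$ is walk-regular, so all powers of $A_1$ have constant diagonal. Hence $\Pi$ has constant diagonal, say $\pi$. Recall that in a positive semidefinite matrix with constant diagonal $\pi$ all entries have absolute value at most $\pi$.

From $2=x^\top x=x^\top\Pi x=2\pi-2\Pi(v,a)$ we get $\Pi(v,a)=\pi-1$. So $1-\pi\le\pi$, i.e. $\pi\ge\frac12$. From $0=d^\top\Pi d=2\pi-2\Pi(w_2,w_3)$ we get $\Pi(w_2,w_3)=\pi$. The projection $\Pi^*=I-\Pi$ is positive semidefinite with diagonal $1-\pi$ and $\Pi^*(w_2,w_3)=-\pi$. So $\pi\le1-\pi$, i.e. $\pi\le\frac12$. Thus $\pi=\frac12$. With $b=\mathbf 1_{w_2}+\mathbf 1_{w_3}$ we get $b^\top\Pi^*b=2(1-\pi)-2\pi=0$, hence $\Pi^*b=0$.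

Since $G_1$ is connected and $r$-regular, the eigenvalue $r$ is simple, with eigenvector the all-ones vector $\mathbf 1$ (an eigenvector for $r$ equals its maximum at all neighbors of a vertex where the maximum is attained). So $\Pi_r=\frac1nJ$, with $J$ the all-ones matrix. As the entries of $x$ sum to $0$, $\Pi_rx=0$, so $\Pi_r$ is not a summand of $\Pi$. Therefore $\Pi\mathbf 1=0$, $\Pi^*\mathbf 1=\mathbf 1$ and
$$0=\mathbf 1^\top\Pi^*b=\mathbf 1^\top b=2,$$
a contradiction. So any three cards have no blocker. As $|E(G)|\ge6$, three edges exist, and $ern(G)\le3$. The sharpness was shown above. $\blacksquare$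

The octahedron, with its blocker for two cards, shows why three were needed: $d$ is built from two vertices $w_j$ with $j\ne1$.

## The first order at which closed walks differ

It remains to prove Theorem 1 for $r\ge4$ when $G$ is not walk-regular. The previous argument then fails at its first line. By (7), $(1+\theta_i)^2-(1+\theta_j)^2=Z(\rho_i(w_i)-\rho_j(w_j))$ need not vanish, so we lose $\delta_1(d)=0$ and with it the factored identity (14); the diagonal of $\Pi$ is no longer constant either. Instead we make use of the *difference* between the series $\rho_p$, beginning at the first coefficient where it appears. Assume for contradiction: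

> (★) Every set of at most $5$ edges of $G$ has a blocker.

Let $\ell$ be least such that $\gamma_p:=[z^\ell]\rho_p$ is not constant in $p$. Coefficients $0,1,2$ are $1,0,r$, so $\ell\ge3$. For an edge $e$ put $\mu(e)=[z^{\ell-1}]\mu_e$. If $\ell=3$, then $\gamma_p$ is twice the number of triangles at $p$ and $\mu(e)$ is the number of triangles containing $e$. By the choice of $\ell$,
$$\rho_p-\rho_q=z^\ell(\gamma_p-\gamma_q)+O(z^{\ell+1})\qquad\text{for all }p,q.$$

**Lemma 6.** Let $H$ be a blocker of $S$, $|S|\ge2$, and put $\varepsilon_{ij}=\gamma_{\varphi_i(w_j)}-\gamma_{\varphi_j(w_j)}$ for $i\ne j$. Then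
$$\gamma_{\varphi_i(a)}+\gamma_{\varphi_i(v)}\ \text{ is independent of } i\in S, \tag{15}$$
$$2\mu(e_i)-2\mu(e_j)=\gamma_{\varphi_i(v)}-\gamma_{\varphi_j(v)}, \tag{16}$$
$$2\mu(f)-2\mu(e_j)=\varepsilon_{ij}\qquad\text{for } f=\varphi_i(aw_j),\ i\ne j. \tag{17}$$

*Proof.* We extract leading terms, using (13) throughout. Subtract the instances $i,j$ of (8) for $v$ and divide by $g_i+g_j=2z+O(z^2)$; do the same for $a$:
$$g_i-g_j=z^{\ell+1}(\gamma_{\varphi_i(v)}-\gamma_{\varphi_j(v)})+O(z^{\ell+2}),\qquad \hat g_i-\hat g_j=z^{\ell+1}(\gamma_{\varphi_i(a)}-\gamma_{\varphi_j(a)})+O(z^{\ell+2}).$$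
Since $g_i+\hat g_i=zX$ does not depend on $i$, the two right sides add to $0$; this is (15). Comparing (8) for $a$ and $i$ with (8) for $v$ and $j$ gives in the same way $\hat g_i-g_j=O(z^{\ell+1})$.

Subtract instances of (7) and divide by $2+\theta_i+\theta_j$: $\theta_i-\theta_j=O(z^{\ell+2})$. Subtract (7) for $j$ from (11): $\theta_{ij}^2-\theta_j^2=Z(\rho_i(w_j)-\rho_j(w_j))$. Divide by $\theta_{ij}+\theta_j=2z^2+O(z^3)$: $\theta_{ij}-\theta_j=z^\ell\varepsilon_{ij}+O(z^{\ell+1})$.

Now (9) gives
$$Z(\mu_{e_i}-\mu_{e_j})=(g_i-g_j)(1+\theta_i)+g_j(\theta_i-\theta_j)=z^{\ell+1}(\gamma_{\varphi_i(v)}-\gamma_{\varphi_j(v)})+O(z^{\ell+2}).$$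
Dividing by $Z=2z^2+O(z^3)$ and taking the coefficient of $z^{\ell-1}$ gives (16). By (10) and (9) for $j$,
$$Z(\mu_f-\mu_{e_j})=\hat g_i\theta_{ij}-g_j\theta_j=\hat g_i(\theta_{ij}-\theta_j)+\theta_j(\hat g_i-g_j)=z^{\ell+1}\varepsilon_{ij}+O(z^{\ell+2}),$$
and (17) follows in the same way. $\square$

By (16), $c_H:=\gamma_{\varphi_i(v)}-2\mu(e_i)$ is the same for all $i\in S$. For $e=pq$ put $\Gamma_e=\{\gamma_p-2\mu(e),\ \gamma_q-2\mu(e)\}$. As $\varphi_i(v)$ is an end of $e_i$,
$$c_H\in\bigcap_{e\in S}\Gamma_e. \tag{18}$$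

**The graph $W=3K_1\vee2K_2$ again.** Here $\ell=3$, $\gamma_x=4$, $\gamma_y=6$. A matching edge lies on $3$ triangles, so $\Gamma=\{6-6\}=\{0\}$. A join edge $xy$ lies on one, so $\Gamma=\{4-2,6-2\}=\{2,4\}$. The two sets are disjoint, so by (18) a matching edge and a join edge together have no blocker: $ern(W)\le2$. We can see this directly in the complement $\overline W=C_3\cup C_4$. In $\overline{H}$ an edge $aw$ of $\overline W$ has been replaced by $vw$, where $vw$ is the edge $e$ of $W$. For a matching edge, $v,w$ are opposite in the $C_4$ and, by Lemma 3, $a$ is a $\overline W$-neighbor of $w$. So $\overline H$ is $C_3$ plus a triangle with a pendant edge. For a join edge, one of $v,w$ is in $C_3$ and the other in $C_4$, and $\overline H$ is connected. No $\overline H$ is both.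

**Lemma 7.** $\mathcal C:=\bigcap_{e\in E(G)}\Gamma_e\ne\emptyset$.

*Proof.* Suppose $\mathcal C=\emptyset$, and let $\Gamma_e=\{y_1,y_2\}$ for some edge $e$ (possibly $y_1=y_2$). There are edges $e',e''$ with $y_1\notin\Gamma_{e'}$ and $y_2\notin\Gamma_{e''}$; both differ from $e$. Then $\Gamma_e\cap\Gamma_{e'}\cap\Gamma_{e''}=\emptyset$. But $\{e,e',e''\}$ has two or three elements and by (★) has a blocker, so by (18) the intersection is not empty. $\square$

## Vertex values, edge values, tails and heads

Fix $c\in\mathcal C$, put $c_0=rc/(r-2)$ and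
$$n_p=\gamma_p-c_0,\qquad t(e)=2\mu(e)+c-c_0 .$$
The shifts are chosen so that two clean rules hold. First, $c\in\Gamma_{pq}$ says
$$t(pq)\in\{n_p,n_q\}\qquad\text{for every edge }pq. \tag{19}$$
Second, $M=I+zAM$ gives $\rho_p=1+z\sum_{q\sim p}M(q,p)$, so $\gamma_p=\sum_{e\ni p}\mu(e)$. Hence $\sum_{e\ni p}t(e)=2\gamma_p+rc-rc_0=2n_p+rc-(r-2)c_0$, that is,
$$\sum_{e\ni p}t(e)=2n_p\qquad\text{for every vertex }p. \tag{20}$$
The function $n$ is not constant, and $\varepsilon_{ij}=n_{\varphi_i(w_j)}-n_{\varphi_j(w_j)}$. By (15), for a blocker $H$ of $S$ the number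
$$\sigma_H:=n_{\varphi_i(a)}+n_{\varphi_i(v)} \tag{21}$$
is independent of $i\in S$.

**Definition (unequal edges).** An edge $pq$ is *unequal* if $\gamma_p\ne\gamma_q$, otherwise *equal*; $\mathcal U$ is the set of unequal edges. It does not depend on $c$. For $e\in\mathcal U$ the end with $n=t(e)$ is the *tail*, the other end the *head*, and $\eta(e)=n_{\text{head}}-n_{\text{tail}}\ne0$. Then $\Gamma_e=\{c,c+\eta(e)\}$ for $e\in\mathcal U$, and $\Gamma_e=\{c\}$ for equal $e$.

**Definition (good, decisive).** A blocker $H$ is *good* if $c_H=c$. A set $S$ is *decisive* if it contains an equal edge, or two unequal edges with different $\eta$.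

If $S$ is decisive, then $\bigcap_{e\in S}\Gamma_e=\{c\}$; so by (18) every blocker of a decisive set with $|S|\ge2$ is good. If $H$ is good, then $n_{\varphi_i(v)}=c_H+2\mu(e_i)-c_0=t(e_i)$ for all $i\in S$. So for $e_i\in\mathcal U$, $\varphi_i(v)$ is the tail of $e_i$ and $\varphi_i(w_i)$ is its head.

**An example to hold on to.** Take the bipartite graph with sides $x_0,\dots,x_5$ and $y_0,\dots,y_5$ and $x_i\sim y_i,y_{i+1},y_{i+2}$ (indices mod $6$); it is connected and $3$-regular. Add a triangle and join each of its vertices to two of the $x$'s, using each $x$ once. Add a second triangle in the same way for the $y$'s. The result is connected and $4$-regular on $18$ vertices, and its only triangles are the two added ones: two neighbors of a triangle vertex on the same side are not adjacent, and each $x$ or $y$ is adjacent to only one triangle vertex. So $\ell=3$; $\gamma_p=2$ on triangle vertices and $0$ elsewhere; $\mu(e)=1$ on triangle edges and $0$ elsewhere. Triangle edges have $\Gamma=\{0\}$, edges leaving a triangle $\{0,2\}$, the others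 $\{0\}$. So $\mathcal C=\{0\}$, $c=c_0=0$, $n=\gamma$, $t=2\mu$. Rule (20) at a triangle vertex reads $2+2+0+0=2\cdot2$. The unequal edges are the twelve edges leaving a triangle; the tail is outside the triangle, $t=0$ and $\eta=2$.

**Lemma 8.** Let $H$ be a good blocker of $S$, $i\ne j$ in $S$, $e_j\in\mathcal U$. Then $f=\varphi_i(aw_j)$ is unequal, its tail is $\varphi_i(a)$, $t(f)=n_{\varphi_i(a)}=\sigma_H-t(e_i)$, and $\eta(f)=\eta(e_j)$.

*Proof.* Let $h_j=n_{\varphi_j(w_j)}$, the value at the head of $e_j$. The ends of $f$ have values $n_{\varphi_i(a)}=\sigma_H-n_{\varphi_i(v)}=\sigma_H-t(e_i)$ and $n_{\varphi_i(w_j)}=h_j+\varepsilon_{ij}$. By (19), $t(f)$ is one of these. By (17), $t(f)=t(e_j)+\varepsilon_{ij}$. This differs from $h_j+\varepsilon_{ij}$, since $h_j-t(e_j)=\eta(e_j)\ne0$. So $t(f)=n_{\varphi_i(a)}$, and the other end has value $h_j+\varepsilon_{ij}=t(f)+\eta(e_j)\ne t(f)$. $\square$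

So in $G$ the vertex $\varphi_i(a)$ is a common tail of the edges $\varphi_i(aw_j)$, one for each unequal $e_j$ with $j\ne i$. This produces local structure in $G$ from a blocker.

**Lemma 9.** $|\mathcal U|\ge r\ge4$.

*Proof.* As $n$ is not constant, some vertex has a value $m\ne0$. Let $C$ be the vertex set of its component in the graph $(V(G),E(G)\setminus\mathcal U)$. Then $n=m$ on $C$, so an unequal edge has at most one end in $C$, and every edge leaving $C$ is unequal. Each $p\in C$ lies on an unequal edge: otherwise all edges at $p$ have $t=m$, and (20) gives $rm=2m$, so $m=0$. If $|C|\ge r+1$, then $|\mathcal U|\ge|C|\ge r+1$. If $|C|\le r$, each vertex of $C$ has at least $r-(|C|-1)$ neighbors outside $C$, so $|\mathcal U|\ge|C|(r+1-|C|)\ge r$. $\square$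

Let $T=\max_{\mathcal U}t$ and $B=\min_{\mathcal U}t$, and choose *distinct* $e_T,e_B\in\mathcal U$ with $t(e_T)=T$, $t(e_B)=B$; this is possible as $|\mathcal U|\ge2$. Changing $c$ within $\mathcal C$ changes $t$ only by an additive constant, so the same $e_T,e_B$ serve for every $c\in\mathcal C$.

**Lemma 10.** If $H$ is a good blocker of $S\ni e_T,e_B$, then $\sigma_H=T+B$, and $t(e)\in[B,T]$ for all $e\in S$.

*Proof.* Apply Lemma 8 to $(i,j)=(e_T,e_B)$ and $(e_B,e_T)$: the numbers $\sigma_H-T$ and $\sigma_H-B$ are $t$-values of unequal edges. So $\sigma_H-T\ge B$ and $\sigma_H-B\le T$, which gives $\sigma_H=T+B$. For $e\in S$ take $i=e$ and $j\in\{e_T,e_B\}\setminus\{e\}$: then $T+B-t(e)\in[B,T]$, so $t(e)\in[B,T]$. $\square$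

In the 18-vertex example $T=B=0$, but a triangle edge has $t=2$. Lemmas 8 and 10 did not use (★) once a $c\in\mathcal C$ is given. So there a triangle edge (equal, which makes the set decisive) and two edges leaving triangles have no blocker.

**Lemma 11.** $t(e)\in[B,T]$ for all $e\in E(G)$, and $T>B$.

*Proof.* For unequal $e$ the first claim is the definition. For equal $e$ the set $\{e_T,e_B,e\}$ is decisive and by (★) has a blocker, which is good; apply Lemma 10. If $T=B$, then $t$ is constant, so by (20) $n$ is constant, a contradiction. $\square$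

Lemmas 8, 9, 10, 11 hold for every choice of $c\in\mathcal C$, with $n,t,\eta$ and tails defined from that $c$.

## When all head-minus-tail differences have one sign

**Case A: all $\eta(e)$, $e\in\mathcal U$, have the same sign.**

**Step A1: a good blocker for enough unequal edges.** We want $S$ with $|S|\le5$ containing $e_T,e_B$ and at least two further unequal edges, and a good blocker $H$ of it. Recall $|\mathcal U|\ge4$.

If there is an equal edge $e$, let $S=\{e_T,e_B,u,u',e\}$ with distinct $u,u'\in\mathcal U\setminus\{e_T,e_B\}$. It is decisive, so its blocker from (★) is good.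

If there is no equal edge but $\eta$ is not constant on $\mathcal U$, choose distinct $u,u'\in\mathcal U\setminus\{e_T,e_B\}$ such that $\eta$ is not constant on $S=\{e_T,e_B,u,u'\}$: if $\eta(e_T)=\eta(e_B)$, take $u$ with $\eta(u)\ne\eta(e_T)$. Again $S$ is decisive.

If there is no equal edge and $\eta$ is constant, then $\Gamma_e=\{c,c+\eta\}$ for every edge, so $\mathcal C=\{c,c+\eta\}$. Take any blocker $H$ of $S=\{e_T,e_B,u,u'\}$ with distinct $u,u'\in\mathcal U\setminus\{e_T,e_B\}$. By (18), $c_H\in\mathcal C$. Replace $c$ by $c_H$ and redefine $n,t$, tails and $\eta$. Now $H$ is good. If $c$ has changed, all tails and heads are interchanged and every $\eta$ changes sign, so we are still in Case A.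

**Step A2: all $\eta>0$ is impossible.** Here we play the extreme values against (20). We have $t(pq)=\min(n_p,n_q)$ for all edges. At a vertex with minimal value $n=m$ all edges have $t=m$, so (20) gives $rm=2m$ and $m=0$. So all $n,t\ge0$. As $G$ is connected and $n$ is not constant, some edge joins a vertex with $n=0$ to one with $n>0$; it is unequal with $t=0$. So $B=0$, and $T>0$ by Lemma 11. By Lemma 10, $\sigma_H=T$. Take $i=e_B$. By Lemma 8, $\varphi_i(a)$ has $n=\sigma_H-B=T$ and lies on the edges $\varphi_i(aw_j)$ with $t=T$, one for each unequal $j\in S\setminus\{e_B\}$. They are distinct as the $w_j$ are, and there are at least three. As all $t\ge0$, (20) gives $2T\ge3T$, which contradicts $T>0$.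

**Step A3: all $\eta<0$ is impossible.** This is the mirror image. Now $t(pq)=\max(n_p,n_q)$. At a vertex with maximal value $m$, (20) gives $rm=2m$, so $m=0$ and all $n,t\le0$. An edge joining a vertex with $n=0$ to one with $n<0$ is unequal with $t=0$. So $T=0>B$ and $\sigma_H=B$. Take $i=e_T$: $\varphi_i(a)$ has $n=\sigma_H-T=B$ and lies on at least three edges with $t=B$. As all $t\le0$, $2B\le3B$, so $B\ge0$, a contradiction.

## Both signs: an edge relation that is linear in five coordinates

**Case B: both signs of $\eta$ occur.** Now $t(pq)$ is the minimum of $n_p,n_q$ on some unequal edges and the maximum on others, so the argument at an extreme vertex does not start. Leading coefficients still produce a useful configuration (Step B1). For the contradiction we return to the exact identities. On an unequal edge $e\in S$, the left sides of (7), (8), (9) become quantities of the head, the tail and the edge, and the right sides are $(1+\theta_e)^2$, $g_e^2$ and $g_e(1+\theta_e)$. Eliminating $\theta_e$ and $g_e$ leaves one relation, *linear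 in five quantities of the edge, with coefficients depending only on $H$*. So if we choose $S$ in advance such that it spans all unequal edges in this five-dimensional space, the relation passes to every unequal edge of $G$, including the edges $\varphi_i(aw_j)$ over which we had no control.

**Step B1: two unequal edges with a common tail and heads of different value.** We choose $u\in\mathcal U\setminus\{e_T,e_B\}$ such that $S=\{e_T,e_B,u\}$ contains a pair $j,l$ with $\eta(j)>0>\eta(l)$ and the remaining element $i$ is $e_T$ or $e_B$. If $\eta(e_T),\eta(e_B)$ have opposite signs, take any $u$; the pair consists of $u$ and the one of $e_T,e_B$ whose sign is opposite to that of $u$. Otherwise take $u$ of the sign opposite to that of $e_T,e_B$, with pair $\{u,e_T\}$ and $i=e_B$.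

This $S$ is decisive, so a blocker $H$ from (★) is good, and $\sigma_H=T+B$ by Lemma 10. By Lemma 8, $e'=\varphi_i(aw_j)$ and $e''=\varphi_i(aw_l)$ are distinct unequal edges with common tail $q=\varphi_i(a)$ and
$$t(e')=t(e'')=n_q=T+B-t(e_i)\in\{T,B\},\qquad \eta(e')=\eta(j)\ne\eta(l)=\eta(e'').$$
So their heads $q',q''$ satisfy $n_{q'}\ne n_{q''}$. Let $e^\circ=e_B$ if $n_q=T$, and $e^\circ=e_T$ if $n_q=B$. As $T>B$, $t(e^\circ)\ne n_q$.

**Step B2: the choice of the final set.** The purpose is to choose at most five edges whose blocker controls all unequal edges. For $e\in\mathcal U$ with tail $p$ and head $s$ let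
$$\Psi(e)=\bigl(\rho_p\rho_s-\mu_e^2,\ \rho_p,\ \rho_s,\ \mu_e,\ 1\bigr)\in K^5,\qquad \mathcal V=\operatorname{span}_K\{\Psi(e):e\in\mathcal U\}.$$

First, $\Psi(e'),\Psi(e''),\Psi(e^\circ)$ are linearly independent. Let $\alpha_1\Psi(e')+\alpha_2\Psi(e'')+\alpha_3\Psi(e^\circ)=0$, and let $p^\circ$ be the tail of $e^\circ$. Coordinates 5 and 2 give $\alpha_1+\alpha_2+\alpha_3=0$ and $(\alpha_1+\alpha_2)\rho_q+\alpha_3\rho_{p^\circ}=0$, so $\alpha_3(\rho_{p^\circ}-\rho_q)=0$. As $n_{p^\circ}=t(e^\circ)\ne n_q$, we have $\rho_{p^\circ}\ne\rho_q$ and $\alpha_3=0$. Then $\alpha_2=-\alpha_1$, and coordinate 3 gives $\alpha_1(\rho_{q'}-\rho_{q''})=0$. As $n_{q'}\ne n_{q''}$, $\alpha_1=0$.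

So we can choose $S\subseteq\mathcal U$ with $e',e'',e^\circ\in S$ such that $\{\Psi(e):e\in S\}$ is a basis of $\mathcal V$; then $|S|\le5$. By (★), $S$ has a blocker. Call it $H$ from now on; it replaces the one of Step B1, and $a,v,w_e,\varphi_e,\sigma_H,Z,\dots$ refer to it. $S$ is decisive, as $\eta(e')\ne\eta(e'')$, so $H$ is good. For $e\in S$, $\varphi_e(v)$ is the tail and $\varphi_e(w_e)$ the head of $e$. So (7), (8), (9) give
$$(Z\rho_s+\omega)(Z\rho_p-\nu)=(Z\mu_e+\xi)^2\qquad(p\text{ tail},\ s\text{ head of }e), \tag{22}$$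
both sides being $g_e^2(1+\theta_e)^2$. Expanding,
$$Z^2(\rho_p\rho_s-\mu_e^2)+Z\omega\,\rho_p-Z\nu\,\rho_s-2Z\xi\,\mu_e-(\omega\nu+\xi^2)=0,$$
that is, $L\cdot\Psi(e)=0$ with $L=(Z^2,\,Z\omega,\,-Z\nu,\,-2Z\xi,\,-(\omega\nu+\xi^2))$, which depends only on $H$. Since the $\Psi(e)$, $e\in S$, span $\mathcal V$, *relation (22) holds for every unequal edge of $G$.*

**Step B3: $\varphi_1(a)$ has the value $n_q$.** Here we apply (22) to two edges outside our choice. Write index $1$ for $e'$ and $2$ for $e''$. By Lemma 8, $\varphi_1(aw_2)$ and $\varphi_2(aw_1)$ are unequal edges with tails $\varphi_1(a),\varphi_2(a)$ and heads $\varphi_1(w_2),\varphi_2(w_1)$. Insert (11), (8) and (10) into (22) for these edges: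
$$(1+2\theta_2+\theta_{12}^2)\,\hat g_1^2=(g_2+\hat g_1\theta_{12})^2,\qquad(1+2\theta_1+\theta_{21}^2)\,\hat g_2^2=(g_1+\hat g_2\theta_{21})^2. \tag{23}$$
The common tail now helps: $\varphi_1(v)=\varphi_2(v)=q$, so $g_1^2=g_2^2$ by (8). Both are $z+O(z^2)$, so $g_1=g_2=:g$, and $\hat g_1=\hat g_2=zX-g=:\hat g$. In (23) the terms $\theta_{12}^2\hat g^2$ and $\theta_{21}^2\hat g^2$ cancel:
$$(1+2\theta_2)\hat g^2=g^2+2g\hat g\,\theta_{12},\qquad(1+2\theta_1)\hat g^2=g^2+2g\hat g\,\theta_{21}.$$
Subtract and use $\theta_{12}-\theta_{21}=\theta_2-\theta_1$ from (12):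
$$(\theta_2-\theta_1)\,\hat g\,(\hat g-g)=0. \tag{24}$$
Here $\hat g\ne0$ by (13). By (7), with $\varphi_1(w_1)=q'$ and $\varphi_2(w_2)=q''$, we have $(1+\theta_1)^2-(1+\theta_2)^2=Z(\rho_{q'}-\rho_{q''})\ne0$, so $\theta_1\ne\theta_2$. This is where the different heads are needed. Hence $\hat g=g$, and (8) gives $\rho_{\varphi_1(a)}=\rho_{\varphi_1(v)}=\rho_q$. So $n_{\varphi_1(a)}=n_q$ and
$$\sigma_H=n_{\varphi_1(a)}+n_{\varphi_1(v)}=2n_q .$$

**Step B4: the third edge $e^\circ$ makes this impossible.** Apply Lemma 8 to $H$ with $i=e^\circ$, $j=e'$: $\sigma_H-t(e^\circ)$ is the $t$-value of an unequal edge, so it lies in $[B,T]$. If $n_q=T$ and $t(e^\circ)=B$, then $\sigma_H-t(e^\circ)=2T-B>T$. If $n_q=B$ and $t(e^\circ)=T$, then $\sigma_H-t(e^\circ)=2B-T<B$. Both are impossible, since $T>B$.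

So (★) is false in both cases: if $r\ge4$ and $G$ is not walk-regular, then some set of at most five edges of $G$ has no blocker. For walk-regular $G$ any three edges will do by Theorem 2, and for $r=3$ any five edges by Lemma 3. This proves Theorem 1. $\blacksquare$
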